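\title{The critical lifespan of the frog model with death on graphs of high degree}

\begin{abstract}
In the frog model with death, every vertex of a graph holds a Poisson number, of mean $\lambda$, of sleeping particles. A particle that is woken performs a rate-one random walk for a fixed time $t$ and wakes the particles at the vertices it visits. Let $t_c$ be the critical lifespan for the activity to spread forever. We prove that $\lambda t_c\to1$ as the degree tends to infinity, both on the regular tree $\mathbb{T}_D$ and on $\mathbb{Z}^d$. We then study the correction. With $a=\lambda(1-e^{-1/\lambda})$ and $c=1+a-a^2/2$, every $D$-regular graph has $\lambda t_c\ge 1+c/D-O(D^{-2})$; on $\mathbb{T}_D$ this is the true expansion, uniformly in $\lambda$; and on $\mathbb{Z}^d$ the correction has exact order $1/d$.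
\end{abstract}

\section{Introduction}

\subsection{The model and the question}

Let $G=(V,E)$ be an infinite, connected, locally finite graph with a distinguished vertex $\mathbf{0}$, and fix $\lambda>0$ and $t>0$. Independently for each $x\in V$, place $\eta_x\sim\mathrm{Poisson}(\lambda)$ particles at $x$. At time zero the particles at $\mathbf{0}$ are active and all others sleep. An active particle performs a continuous-time simple random walk: it jumps at rate $1$, each time to a uniformly chosen neighbor of its position, independently of everything else. It stays active for time $t$ after its activation and is then inactive forever. When an active particle jumps to a vertex, all particles sleeping there become active, and each starts its own walk of lifespan $t$. The process \emph{survives} if infinitely many particles are eventually activated. Write $\mathbb{P}_{\lambda,t}$ for its law and define the critical lifespan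
\[
t_c(G,\lambda)=\inf\{t>0:\ \mathbb{P}_{\lambda,t}(\text{the process survives})>0\}.
\]

A particle makes $t$ jumps on average, and a jump to a vertex that has not been visited before wakes $\lambda$ particles on average. If every jump found a new vertex, the activated particles would form a Galton--Watson process of mean offspring $\lambda t$, which survives exactly when $\lambda t>1$. Jumps to old vertices are wasted, so one expects $\lambda t_c\ge1$ on every graph. When the degree is large, a jump has many targets to choose from and should rarely be wasted, so one expects $\lambda t_c$ to be close to $1$. The question, posed in \cite{ADHS}, is whether indeed $\lambda t_c\to1$ for each fixed $\lambda$, on the homogeneous tree $\mathbb{T}_D$ of degree $D\to\infty$ and on the lattice $\mathbb{Z}^d$ with $d\to\infty$. The difficulty is that survival concerns unboundedly many jumps: the set of visited vertices grows without bound while the degree stays fixed.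

\subsection{Results}

\begin{theorem}\label{thm:first}
Let $\lambda>0$. On every infinite, connected, locally finite graph, $\lambda t_c(G,\lambda)\ge1$. If $t>1/\lambda$, the process survives with positive probability on $\mathbb{T}_D$ for all large $D$ and on $\mathbb{Z}^d$ for all large $d$. Hence
\[
\lim_{D\to\infty}\lambda\,t_c(\mathbb{T}_D,\lambda)=1
\qquad\text{and}\qquad
\lim_{d\to\infty}\lambda\,t_c(\mathbb{Z}^d,\lambda)=1 .
\]
\end{theorem}

To describe the correction to this limit, put
\[
a(\lambda)=\lambda\bigl(1-e^{-1/\lambda}\bigr)=\int_0^1e^{-u/\lambda}\,du,
\qquad
c(\lambda)=1+a(\lambda)-\frac{a(\lambda)^2}{2}.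
\]
The integral shows that $a$ increases from $0$ to $1$ as $\lambda$ runs over $(0,\infty)$, so $c=\frac32-\frac12(1-a)^2$ lies in $(1,\frac32)$. The number $a(\lambda)$ is the mean number of particles of a vertex that jump at least once when $t=1/\lambda$.

\begin{theorem}\label{thm:second}
\begin{enumerate}
\item[(i)] There is a universal constant $C$ such that for every infinite, connected, $D$-regular simple graph $G$ with $D\ge2$ and every $\lambda>0$,
\[
\lambda t_c(G,\lambda)\ge1+\frac{c(\lambda)}{D}-\frac{C}{D^2}.
\]
\item[(ii)] There are universal constants $A,D_0$ such that for all $D\ge D_0$ and $\lambda>0$,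
\[
\lambda t_c(\mathbb{T}_D,\lambda)\le1+\frac{c(\lambda)}{D}+\frac{A}{D^2}.
\]
\item[(iii)] For every $\lambda_0>0$ there are $\Gamma,d_0$ such that for all $\lambda\ge\lambda_0$ and $d\ge d_0$,
\[
\lambda t_c(\mathbb{Z}^d,\lambda)\le1+\frac{\Gamma}{d}.
\]
\end{enumerate}
\end{theorem}

Thus $\lambda t_c(\mathbb{T}_D,\lambda)=1+c(\lambda)/D+O(D^{-2})$ uniformly in $\lambda>0$. On $\mathbb{Z}^d$, which has degree $2d$,
\[
1+\frac{c(\lambda)}{2d}-O(d^{-2})\le\lambda t_c(\mathbb{Z}^d,\lambda)\le1+\frac{\Gamma}{d},
\]
so the deviation from $1$ has exact order $1/d$; our proof does not determine the constant in front of $1/d$ on the lattice.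

\subsection{Where the constant comes from}\label{sec:heuristic}

Let $m=\lambda t$ be the mean number of jumps made by the particles of one vertex, and let $b=\lambda(1-e^{-t})$ be the mean number of these particles that jump at all. The simplest case can be solved exactly.

\begin{example}[one jump per particle]\label{ex:onejump}
On $\mathbb{T}_D$, $D\ge3$, stop every particle after its first jump. The number of particles of $x$ that jump to a given neighbor $y$ is $\mathrm{Poisson}(b/D)$, independently over oriented edges $(x,y)$. Jumps toward $\mathbf{0}$ reach old vertices, so the visited vertices form a Galton--Watson tree in which each vertex other than $\mathbf{0}$ has $\mathrm{Bin}(D-1,1-e^{-b/D})$ children. It is infinite with positive probability if and only if $(D-1)(1-e^{-b/D})>1$, that is,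
\[
b>-D\log\Bigl(1-\frac1{D-1}\Bigr)=\frac{D}{D-1}+\frac{D}{2(D-1)^2}+O(D^{-2})=1+\frac1D+\frac1{2D}+O(D^{-2}).
\]
The term $1/D$ pays for jumps back to the parent and the term $1/(2D)$ for pairs of particles that choose the same neighbor. If $\lambda\to\infty$ with $m$ fixed, then $b\to m$, and the mean number of particles of a vertex that jump twice is at most $\lambda t^2/2=m^2/(2\lambda)\to0$. So this is the limiting model for large $\lambda$, in agreement with $c(\lambda)\to\frac32$.
\end{example}

For general $\lambda$, consider a vertex $v$ that has just been discovered by a particle coming from a neighbor $v^-$. The particles of $v$ make $m$ jumps on average, and three kinds of jumps are wasted with probability of order $1/D$.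
\begin{itemize}
\item[(W1)] \emph{Backtracking.} A first jump goes to $v^-$, or a later jump returns to the position two jumps earlier. The mean loss is $m/D$.
\item[(W2)] \emph{Two first jumps agree.} There are $b^2/2$ pairs of first jumps on average, so the mean loss is about $b^2/(2D)$.
\item[(W3)] \emph{A first jump follows the discoverer.} The discoverer of $v$ may jump on to a neighbor $v^+$, and a particle of $v$ may then jump to $v^+$. Of $m$ jumps, $b$ are last jumps, so the discoverer moves on with probability about $(m-b)/m$, and the mean loss is about $b(m-b)/(mD)$.
\end{itemize}
At $m=1$ we have $b=a$, and the total loss is $D^{-1}[1+a^2/2+a(1-a)]=c/D$. The balance $m-c/D=1$ gives the expansion of Theorem~\ref{thm:second}. For small $\lambda$ few jumps are first jumps, only (W1) matters, and $c\to1$. The three losses occur on every regular graph, which is why the lower bound is universal. On the tree any other coincidence requires a closed walk of length at least $4$ and has probability $O(D^{-2})$.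

Parts (ii) and (iii) of Theorem~\ref{thm:second} contain the upper bounds of Theorem~\ref{thm:first}. We nevertheless prove Theorem~\ref{thm:first} directly, in Section~\ref{sec:first}: the argument is short, it applies to other laws of $\eta$ (Remark~\ref{rem:general}), and it introduces the renormalization on $\mathbb{Z}^d$ in its simplest form. Sections~\ref{sec:lower}, \ref{sec:tree} and~\ref{sec:lattice} prove the three parts of Theorem~\ref{thm:second}.

\section{Construction and tools}\label{sec:tools}

A \emph{native} of $x$ is a particle initially at $x$. Give each native $f$ of $x$ its own rate-one walk from $x$, independent of everything else, to be run from the moment of activation. It makes $N_f\sim\mathrm{Poisson}(t)$ jumps during its life, and its successive positions $X^f_0=x,X^f_1,\dots$ form a discrete-time simple random walk independent of $N_f$. We say that $f$ \emph{visits} $y$ if $X^f_k=y$ for some $1\le k\le N_f$.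

\begin{lemma}[the order does not matter]\label{lem:order}
Almost surely, a native of $x$ is eventually activated if and only if there is a chain $\mathbf{0}=x_0,x_1,\dots,x_r=x$, $r\ge0$, such that for each $i<r$ some native of $x_i$ visits $x_{i+1}$.
\end{lemma}

\begin{proof}
Given a chain, the natives of $x_0,x_1,\dots,x_r$ are activated by induction. Conversely, the natives of $x\ne\mathbf{0}$ are activated by a visit of a particle that was activated earlier. The number of activated particles is dominated by a branching process in which each particle begets $\mathrm{Poisson}(\lambda)$ children at rate one; its mean at time $s$ is $\lambda e^{\lambda s}$. So finitely many particles are activated in finite time, and tracing activations backward ends at $\mathbf{0}$.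
\end{proof}

The set of activated particles is therefore a function of the numbers $\eta_x$ and the trajectories, and time plays no further role. We use three consequences throughout. The set may be explored in any order, and when a vertex is first reached its natives and their trajectories are independent of what has been revealed. Discarding particles, or stopping trajectories early, can only shrink the set. In particular the survival probability is nondecreasing in $t$, so survival at $t$ gives $t_c\le t$ and non-survival at $t$ gives $t_c\ge t$.

Let $N\sim\mathrm{Poisson}(t)$ and $\eta\sim\mathrm{Poisson}(\lambda)$, and write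
\[
m=\lambda t,\qquad \beta=\mathbb{P}(N\ge1)=1-e^{-t},\qquad b=\lambda\beta .
\]
Then $\sum_{k\ge1}\mathbb{P}(N\ge k)=t$ and $\mathbb{E}(N-1)^+=\sum_{k\ge2}\mathbb{P}(N\ge k)=t-\beta$, so $0\le b\le m$. The function $s\mapsto\lambda(1-e^{-s})$ has derivative in $[0,\lambda]$ and equals $a(\lambda)$ at $s=1/\lambda$; hence
\begin{equation}\label{eq:ba}
0\le b-a(\lambda)\le\lambda\,(t-1/\lambda)=m-1\qquad\text{if }m\ge1 .
\end{equation}
We need four standard facts.
\begin{itemize}
\item[(F1)] \emph{Thinning.} If each of $\eta$ particles independently receives type $i$ with probability $\pi_i$, the numbers of particles of the various types are independent $\mathrm{Poisson}(\lambda\pi_i)$ variables. Also $\mathbb{E}[\eta(\eta-1)]=\lambda^2$.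
\item[(F2)] \emph{Remaining jumps.} $\mathbb{P}(N\ge k+s\mid N\ge k)\le\mathbb{P}(N\ge s)$: given that the $k$th jump occurs at time $\sigma\le t$, the number of further jumps is $\mathrm{Poisson}(t-\sigma)$.
\item[(F3)] \emph{Sequential domination.} Let $Z_1,Z_2,\dots$ be adapted to a filtration $(\mathcal{F}_k)$, and suppose that the conditional law of $Z_k$ given $\mathcal{F}_{k-1}$ is always stochastically at least $\nu$. Then, on an enlarged probability space, there are i.i.d.\ variables $\xi_k\sim\nu$, with $\xi_k$ independent of $\mathcal{F}_{k-1}$, such that $Z_k\ge\xi_k$ for all $k$. The same holds with ``at most'' and $\le$.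
\item[(F4)] \emph{Queues.} Let $\xi_k$ be i.i.d.\ with a law $\nu$ on $\{0,1,\dots\}$ and consider the walk with steps $\xi_k-1\ge-1$. If $\mathbb{E}\xi_1\le1$ and $\mathbb{P}(\xi_1=0)>0$, the walk reaches $0$ almost surely from any $h\ge0$. If $\mathbb{E}\xi_1>1$, it reaches $0$ from $h$ with probability $s^h$ for some $s<1$: the form $s^h$ holds because the walk descends one level at a time, and $s^h\to0$ because the walk tends to $+\infty$ by the law of large numbers.
\end{itemize}
Our explorations keep a queue of activated particles and \emph{examine} them one at a time. If the $k$th examination adds $Z_k$ particles, the queue length changes by $Z_k-1$. Should the queue become empty, we define the remaining $Z_k$ as independent variables with the comparison law, so that (F3) applies.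

\section{First order: proof of Theorem~\ref{thm:first}}\label{sec:first}

\subsection{The lower bound}

Start with the natives of $\mathbf{0}$ in the queue. To examine a particle, reveal its whole trajectory and add to the queue the natives of the vertices it discovers. It discovers at most $N$ vertices, each with a fresh $\mathrm{Poisson}(\lambda)$ number of natives. Given the past, the number added is thus stochastically at most $\xi=\sum_{i\le N}\eta^{(i)}$, where the $\eta^{(i)}$ are independent copies of $\eta$. We have $\mathbb{E}\xi=\lambda t$ and $\mathbb{P}(\xi=0)\ge e^{-t}>0$. If $\lambda t\le1$, then (F3) and (F4) show that the queue empties almost surely, and by Lemma~\ref{lem:order} finitely many particles are activated. Hence $t_c\ge1/\lambda$.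

\subsection{Truncation}

For the rest of this section $\lambda t>1$ is fixed. To keep the number of visited neighbors of a vertex under control we bound both the number of natives and the number of jumps. By monotone convergence there is an integer $M\ge1$ with $\mathbb{E}[N\wedge M]\,\mathbb{E}[\eta\wedge M]>1$. For $q\in[0,1)$ let $\nu_q$ be the law of
\[
\sum_{k=1}^{J}\bigl(\eta^{(k)}\wedge M\bigr),\qquad J=\min(N,M,H),\qquad\mathbb{P}(H\ge k)=(1-q)^k,
\]
all variables being independent. Its mean $\mathbb{E}[\eta\wedge M]\sum_{k\le M}\mathbb{P}(N\ge k)(1-q)^k$ is continuous in $q$ and exceeds $1$ at $q=0$. Fix $q_0\in(0,1)$ such that $\nu_{q_0}$ has mean larger than $1$.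

Both explorations below use only the first $M$ natives of each vertex, follow an examined particle for at most $M$ jumps, and stop it at its first \emph{failed} jump; a jump that does not fail lands on a new vertex, whose natives join the queue. Suppose that each jump fails with conditional probability at most $q_0$ given the past. By (F3), applied to the indicators of success, the particle then discovers at least $\min(N,M,H)$ new vertices with $q=q_0$, so the number of particles it adds is, given the past, stochastically at least $\nu_{q_0}$.

\subsection{The tree}

On $\mathbb{T}_D$ let a jump fail if it lands on a visited vertex, $\mathbf{0}$ being visited from the start. Let $x$ be visited. A neighbor of $x$ farther from $\mathbf{0}$ can be first visited only by a jump from $x$. The jumps made from $x$ are the first jumps of its at most $M$ natives and at most one jump of the particle that discovered $x$, because every other arrival at $x$ is a failure and stops the particle. Together with the neighbor closer to $\mathbf{0}$, at most $M+2$ neighbors of $x$ are ever visited. So each jump fails with conditional probability at most $(M+2)/D$, which is at most $q_0$ for large $D$. The queue starts from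 $\eta_{\mathbf{0}}\wedge M$, which is at least $1$ with positive probability, and dominates a walk with step law $\nu_{q_0}-1$. By (F4) it never empties with positive probability, and then infinitely many particles are activated.

\subsection{Renormalization on the lattice}

On $\mathbb{Z}^d$ a neighbor of $x$ can be reached without passing through $x$, and the bound on visited neighbors is lost. What remains true is that a jump hits any \emph{given} vertex with probability at most $1/(2d)$, which controls an exploration as long as it has visited few vertices compared with $d$. We therefore explore for a limited time, move to a part of the lattice whose natives have not been used, and start again. A limited exploration fails with positive probability, so the restarts are arranged along $\mathbb{Z}_+^2$ and compared with oriented percolation.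

Fix $\varepsilon_0>0$ such that, when the sites of $\mathbb{Z}_+^2$ are independently open with probability $1-\varepsilon_0$, there is with positive probability an infinite path of open sites from the origin with steps $(1,0)$ and $(0,1)$; see \cite{Durrett}. Let $\varphi:\mathbb{Z}^d\to\mathbb{Z}^2$ be a map with \emph{fibers} $F_z=\varphi^{-1}(z)$. For $A\subset F_z$ let $\mathcal{C}_z(A)$ be the smallest set of natives of vertices of $F_z$ that contains the natives of $A$ and contains the natives of every $y\in F_z$ visited by one of its members. For an integer $K\ge1$ let $G_z(A)$ be the event that the members of $\mathcal{C}_z(A)$ visit at least $K$ vertices of $F_{z+(1,0)}$ and at least $K$ vertices of $F_{z+(0,1)}$. The event $G_z(A)$ depends only on the natives of $F_z$ and their trajectories.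

\begin{lemma}\label{lem:renorm}
Suppose that $\varphi(\mathbf{0})=(0,0)$, that $\mathbb{P}(G_z(A))\ge1-\varepsilon_0$ for all $z\in\mathbb{Z}^2$ and all $A\subset F_z$ with $|A|=K$, and that with positive probability the natives of $\mathbf{0}$ visit at least $K$ vertices of $F_{(1,0)}$. Then the process survives with positive probability.
\end{lemma}

\begin{proof}
Whenever $K$ vertices are to be chosen from a set, take the first $K$ in a fixed enumeration of $\mathbb{Z}^d$. Condition on the event in the last hypothesis, which concerns only natives of $F_{(0,0)}$, and let $A_{(1,0)}$ consist of $K$ of the visited vertices. Process the sites $z\in(1,0)+\mathbb{Z}_+^2$ in order of increasing coordinate sum. Call $z$ \emph{successful} if $A_z$ is defined and $G_z(A_z)$ occurs; a successful $z$ offers $K$ visited vertices to each of $z+(1,0)$ and $z+(0,1)$. For $z\ne(1,0)$, let $A_z$ be the set offered by $z-(1,0)$ if that site is successful, otherwise the set offered by $z-(0,1)$ if that site is successful, and otherwise leave $A_z$ undefined. Let $\omega_z$ be the indicator of $G_z(A_z)$ if $A_z$ is defined and an independent Bernoulli$(1-\varepsilon_0)$ variable if not.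

The set $A_z$ is determined by the natives of $F_{(0,0)}$ and of the fibers processed before $z$, and these are independent of the natives of $F_z$. So $\omega_z=1$ with conditional probability at least $1-\varepsilon_0$ given the past, and by (F3) the field $(\omega_z)$ dominates i.i.d.\ Bernoulli$(1-\varepsilon_0)$ variables. A site is successful if and only if $\omega_z=1$ and either $z=(1,0)$ or one of its two predecessors is successful, that is, if and only if it ends an oriented $\omega$-open path from $(1,0)$. Thus infinitely many sites are successful with positive probability. By induction along such paths the vertices of each $A_z$ are visited by activated particles, so all members of $\mathcal{C}_z(A_z)$ are activated. For a successful $z$ this set is not empty, and the sets for different $z$ are disjoint.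
\end{proof}

\subsection{The lattice}

We explore a bounded number $n$ of particles in a fiber, and at least $K$ of them must leave in each of the two directions. So leaving must have probability of order one, yet small compared with $q_0$. This is achieved by reserving a small fraction of the coordinates for each direction. Choose the constants in the following order:
\begin{itemize}
\item $h$ such that the walk with step law $\nu_{q_0}-1$ started from $h$ reaches $0$ with probability at most $\varepsilon_0/4$, by (F4);
\item $K$ such that a sum of $K$ independent copies of $\eta\wedge M$ is at least $h$ with probability at least $1-\varepsilon_0/4$;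
\item $\delta=q_0/4$ and $\rho=\beta\delta/8$;
\item $n$ such that $\mathbb{P}(\mathrm{Bin}(n,\rho)\ge K)\ge1-\varepsilon_0/4$;
\item $d$ so large that $\frac{K+nM}{2d}\le\frac{q_0}2$, $\lfloor\delta d\rfloor\ge\frac{\delta d}2$ and $\frac n{2d}\le\frac\delta8$.
\end{itemize}
Let $I_1,I_2\subset\{1,\dots,d\}$ be disjoint sets of size $\lfloor\delta d\rfloor$, let $I_0\ne\emptyset$ be the set of remaining coordinates, and put $\varphi(x)=(\sum_{l\in I_1}x_l,\sum_{l\in I_2}x_l)$. A jump $\pm e_l$ with $l\in I_0$ is \emph{inner} and stays in its fiber. A jump $+e_l$ with $l\in I_1$ is a \emph{right exit}, from $F_z$ to $F_{z+(1,0)}$, and with $l\in I_2$ an \emph{up exit}, from $F_z$ to $F_{z+(0,1)}$. A jump is not inner with probability $2\lfloor\delta d\rfloor/d\le q_0/2$.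

Let $A\subset F_z$ with $|A|=K$. Declare $A$ visited, put its natives in the queue and examine at most $n$ particles. A jump fails if it is not inner or lands on a visited vertex of $F_z$. All examined particles belong to $\mathcal{C}_z(A)$. At most $K+nM$ vertices of $F_z$ are ever visited, so a jump fails with conditional probability at most $q_0/2+(K+nM)/(2d)\le q_0$. By the choice of $K$ and $h$, the queue allows all $n$ examinations except with probability at most $\varepsilon_0/4+\varepsilon_0/4$.

Mark the endpoint of every right exit. A particle stops at an exit, so there are never more than $n$ marks. Given the past, the first jump of an examined particle exists and is a right exit to an unmarked vertex with probability at least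
\[
\beta\,\frac{\lfloor\delta d\rfloor-n}{2d}\ge\beta\Bigl(\frac\delta4-\frac\delta8\Bigr)=\rho .
\]
By (F3), the probability that all $n$ examinations take place and leave fewer than $K$ marks is at most $\varepsilon_0/4$. The same bound holds for up exits, with $I_2$ in place of $I_1$. Altogether $\mathbb{P}(G_z(A))\ge1-\varepsilon_0$.

Finally, with positive probability $\mathbf{0}$ has a native whose first $K$ jumps exist and are $+e_l$ with $l\in I_1$ followed by $K-1$ jumps $+e_{l'}$ with $l'\in I_0$; it visits $K$ vertices of $F_{(1,0)}$. Lemma~\ref{lem:renorm} gives survival. Thus $t_c\le t$ for all large degrees, on the tree and on the lattice. Since $t>1/\lambda$ was arbitrary and $t_c\ge1/\lambda$, Theorem~\ref{thm:first} follows. \qed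

\begin{remark}\label{rem:general}
This section used only the means of $\eta$, $N$ and of their truncations, and $\mathbb{P}(N=0)>0$. It therefore gives $t_c\to1/\mathbb{E}\eta$ on $\mathbb{T}_D$ and on $\mathbb{Z}^d$ for i.i.d.\ numbers $\eta_x$ with any law such that $0<\mathbb{E}\eta<\infty$. The second-order results use the Poisson law, through (F1).
\end{remark}

\section{Second order: the lower bound on regular graphs}\label{sec:lower}

To see losses of order $1/D$ we count discovered vertices, and we organize the count by generations, because loss (W3) links the natives of a vertex with the particle that discovered it. Let $V_0=\{\mathbf{0}\}$. The \emph{particles of generation $n$} are the natives of $V_n$, and $V_{n+1}$ is the set of vertices that they visit outside $U_n=V_0\cup\dots\cup V_n$. By Lemma~\ref{lem:order} the activated particles are the natives of $\bigcup_nV_n$. The set $V_n$ is determined by the particles of generations at most $n-1$, and given these, the natives of $V_n$ are fresh. With $v_n=\mathbb{E}|V_n|$, generation $n$ has $\lambda v_n$ particles and makes $mv_n$ jumps on average. In particular $v_{n+1}\le mv_n<\infty$.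

Let $G$ be $D$-regular and simple, so that a jump goes to each of $D$ distinct neighbors with probability $1/D$. By (F1), a given neighbor of $v$ is the target of the first jump of some native of $v$ with probability
\[
\kappa=1-e^{-b/D}.
\]

\begin{proposition}\label{prop:upperrec}
For $n\ge1$,
\[
v_{n+1}\le\Bigl(1-\frac1D\Bigr)\Bigl[\bigl((D-1)\kappa+m-b\bigr)\,v_n+\kappa b\,v_{n-1}\Bigr].
\]
\end{proposition}

\begin{proof}
Order the particles of generation $n-1$ by a fixed enumeration of their home vertices and then by index, and order their jumps by particle and then by jump number. For $v\in V_n$, the \emph{discoverer} of $v$ is the particle that makes the first jump onto $v$ in this order. Let $v^-$ be its position just before that jump and $v^+$ its position one jump later, if it jumps again. Both lie in $U_n$. Let $\chi_v$ be the indicator that $v^+$ exists and differs from $v^-$.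

Let $u\in V_{n+1}$. Pick a native $f$ of some $v\in V_n$ that visits $u$, and let $k$ be the first jump of $f$ onto $u$. If $k=1$, then $u$ is a neighbor of $v$ other than $v^-,v^+$, since $u\notin U_n$. If $k\ge2$, then $X^f_k\ne X^f_{k-2}$, since $k$ is the first visit and $X^f_0=v\ne u$. Let $T_v$ be the number of neighbors of $v$ other than $v^-,v^+$ that are targets of first jumps of natives of $v$. Then
\[
|V_{n+1}|\le\sum_{v\in V_n}\Bigl[T_v+\sum_{f\text{ native of }v}\#\{2\le k\le N_f:\ X^f_k\ne X^f_{k-2}\}\Bigr].
\]
Given the generations up to $n-1$, the variable $T_v$ has mean $(D-1-\chi_v)\kappa$, and the inner sum has mean $\lambda\sum_{k\ge2}\mathbb{P}(N\ge k)(1-\frac1D)=(m-b)(1-\frac1D)$. Hence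
\begin{equation}\label{eq:chi}
v_{n+1}\le\Bigl[(D-1)\kappa+(m-b)\Bigl(1-\frac1D\Bigr)\Bigr]v_n-\kappa\,\mathbb{E}\sum_{v\in V_n}\chi_v .
\end{equation}
It remains to bound the last sum from below. Whether the $k$th jump of a particle $f$ of generation $n-1$ discovers a vertex is determined by the earlier generations, the earlier particles of generation $n-1$, and $N_f\wedge k, X^f_0,\dots,X^f_k$. Given all this and $N_f\ge k+1$, the position $X^f_{k+1}$ is a uniform neighbor of $X^f_k$. Summing over $f$ and $k$,
\[
\mathbb{E}\sum_{v\in V_n}\chi_v=\Bigl(1-\frac1D\Bigr)\mathbb{E}\,\#\{v\in V_n:\ v^+\text{ exists}\}.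
\]
If $v^+$ does not exist, then $v$ was discovered by the last jump of a particle of generation $n-1$ that jumps at least once, and there are $bv_{n-1}$ such particles on average. So the expectation on the right is at least $v_n-bv_{n-1}$. Insert this in \eqref{eq:chi} and use $(D-1)-(1-\frac1D)=(1-\frac1D)(D-1)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:second}(i)]
The two coefficients in Proposition~\ref{prop:upperrec} are nonnegative, with sum
\[
\Phi=\Bigl(1-\frac1D\Bigr)\bigl[(D-1+b)\kappa+m-b\bigr].
\]
Summing over $1\le n\le L$ gives $\sum_{n\le L+1}v_n\le v_0+v_1+\Phi\sum_{n\le L+1}v_n$. If $\Phi<1$, then $\sum_nv_n<\infty$, the expected number of activated particles is finite, and the process does not survive.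

Let $m\le2$, so that $0\le b\le2$. From $1-e^{-x}\le x-x^2/2+x^3/6$ with $x=b/D$,
\[
(D-1+b)\kappa\le b-\frac{b^2}{2D}+\frac{b^3}{6D^2}+\frac{(b-1)b}{D}+|b-1|\Bigl(\frac{b^2}{2D^2}+\frac{b^3}{6D^3}\Bigr)\le b-\frac{b-b^2/2}{D}+\frac4{D^2},
\]
because $\frac43+2+\frac4{3D}\le4$ for $D\ge2$. Since $b-b^2/2\le\frac12$,
\[
\Phi\le\Bigl(1-\frac1D\Bigr)\Bigl[m-\frac{b-b^2/2}{D}+\frac4{D^2}\Bigr]\le m-\frac1D\Bigl[m+b-\frac{b^2}2\Bigr]+\frac{9}{2D^2}.
\]
Take $C=7$ and $y=c(\lambda)-7/D$. If $y<0$, the claim follows from $\lambda t_c\ge1$. If $y\ge0$, let $m=1+y/D$. Then $0\le m-1\le3/(2D)<1$, and $0\le b-a\le3/(2D)$ by \eqref{eq:ba}. The function $s\mapsto s-s^2/2$ is $1$-Lipschitz on $[0,2]$, so $m+b-b^2/2\ge c(\lambda)-3/(2D)$ and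
\[
\Phi\le1+\frac{y-c(\lambda)}D+\frac6{D^2}=1-\frac1{D^2}<1 .
\]
The process does not survive at $t=m/\lambda$, and $\lambda t_c\ge m$.
\end{proof}

\section{Second order: the upper bound on the tree}\label{sec:tree}

We now need a recursion in the opposite direction, which requires an upper bound on \emph{all} wasted jumps, and then a passage from growth of $v_n$ to survival. For the first task we record the ancestry of jumps: two jumps that land on the same vertex trace, through their common ancestor, a closed walk, and long closed walks are unlikely. The true ancestry depends on the positions in a complicated way, so we embed it in a branching random walk in which ancestry and positions are independent.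

\subsection{The free tree}\label{sec:free}

Let $H$ be $\mathbb{T}_D$ or a lattice, with $n$-step transition probabilities $p_n(x,y)=p_n(y,x)$ of simple random walk; $p_n(x,x)$ does not depend on $x$. Let $N'$ be a variable with values in $\{0,1,\dots\}$ such that
\begin{equation}\label{eq:residual}
\mathbb{P}(N'\ge k+s\mid N'\ge k)\le\mathbb{P}(N'\ge s).
\end{equation}
The \emph{free tree} from $x\in H$ has a root node at position $x$. To every node a $\mathrm{Poisson}(\lambda)$ number of particles is \emph{attached}; each particle makes an independent number of jumps distributed as $N'$; each jump is a new node. The \emph{parent} of a jump is the previous jump of the same particle or, for a first jump, the node to which the particle is attached. The position of a node is a uniform neighbor of the position of its parent, independently of everything else. A node has a label $((i_1,k_1),\dots,(i_r,k_r))$: it is the $k_r$th jump of the $i_r$th particle attached to the node labeled by the first $r-1$ pairs. Its \emph{generation} is $r$ and its \emph{depth}, the distance to the root, is $k_1+\dots+k_r$. A particle has the generation of the node to which it is attached, so the jumps of particles of generation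 $n$ are the nodes of generation $n+1$. From parent to child the depth increases by $1$ and the generation by $0$ or $1$. We order nodes by generation and then lexicographically by label; every node comes before its descendants.

The part of the tree \emph{below} a node $u$ is generated by the particles attached to $u$ and, unless $u$ is a root, by the \emph{continuation}, the later jumps of the particle that made $u$. Each child of $u$ belongs to a different one of these particles. Three properties follow from the construction.
\begin{itemize}
\item[(T1)] Given everything not below $u$, the attached particles are fresh and independent of the continuation, whose number of jumps is stochastically at most $N'$ by \eqref{eq:residual}.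
\item[(T2)] Given the ancestry, two nodes at depths $i$ and $l$ below their most recent common ancestor, which sits at $y$, have the same position with probability $\sum_{y'}p_i(y,y')p_l(y,y')=p_{i+l}(y,y)$.
\item[(T3)] Let $i,l\ge1$, and give nonnegative weights to the nodes at depths $i$ and $l$ below $u$ that depend only on their ancestry below $u$. Suppose that one attached particle with its descendants produces expected weight at most $x_i$ and $x_l'$ at these depths, and the continuation at most $y_i$ and $y'_l$. Then the expected sum of the products of weights, over ordered pairs of nodes at depths $(i,l)$ below $u$ with most recent common ancestor $u$, is at most $\lambda^2x_ix'_l+\lambda x_iy'_l+\lambda y_ix'_l$. Indeed the two nodes come from distinct, independent particles, and there are $\lambda^2$ ordered pairs of attached particles on average, by (F1).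
\end{itemize}

\subsection{Embedding the process}

In this section $H=\mathbb{T}_D$, $N'=N$, which satisfies \eqref{eq:residual} by (F2), $D\ge128$ and $1\le m\le2$. With the later passage to survival in mind, we confine the process to a branch. Let $o$ be a vertex, $w$ a neighbor of $o$, and $\mathbb{T}^+$ the component of $o$ after deleting the edge $ow$; every vertex of $\mathbb{T}^+$ has $D-1$ \emph{children}, its neighbors farther from $w$. Run the generations of Section~\ref{sec:lower} from $V_0=\{o\}$, killing each particle at its first jump onto $w$, which is not counted as a visit. Keep the notation $V_n,U_n,v_n$ for this process, and put $v_{-1}=1$.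

Build a free tree from $o$ generation by generation. The root is \emph{true} and \emph{good}. A particle is \emph{real} if it is attached to a good node. A jump of a real particle is \emph{true} if neither it nor an earlier jump of that particle lands on $w$. A true jump is \emph{good} if no earlier true node has the same position, and \emph{bad} otherwise. To a good node attach the natives of its position; to every other node attach an independent fictitious $\mathrm{Poisson}(\lambda)$ family. Which nodes of generation $n$ are good is determined by the particles of generations at most $n-1$, and good nodes have distinct positions, so every attached family is fresh and the tree has the law of the free tree. By induction on $n$, the real particles of generation $n$ are the natives of $V_n$, the true nodes of generations at most $n$ occupy $U_n$, and the good nodes of generation $n$ are in bijection with $V_n$. The parent of a true node is true. Real particles of generation $n$ make $mv_n$ jumps on average when killing is ignored, so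
\begin{equation}\label{eq:balance}
v_{n+1}=mv_n-\mathbb{E}\,B_n-\mathbb{E}\,B'_n,
\end{equation}
where $B_n$ is the number of bad nodes of generation $n+1$ and $B_n'$ is the number of jumps of real particles of generation $n$ at or after their first landing on $w$.

Two estimates feed the count. Let $g_i$ be the mean number of nodes at depth $i\ge1$ below a node that are produced by one attached particle and its descendants. Splitting according to the jump $k$ of that particle at which the ancestral line branches off,
\[
g_i=\mathbb{P}(N\ge i)+\lambda\sum_{k<i}\mathbb{P}(N\ge k)\,g_{i-k}\le\beta+m\max_{s<i}g_s,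
\]
so by induction
\begin{equation}\label{eq:g}
g_i\le\beta(1+m+\dots+m^{i-1})\le\beta\,2^i .
\end{equation}
By (T1) the continuation produces at most $g_i$ as well. Next, a step of the walk on $\mathbb{T}_D$ decreases the distance to a given vertex with conditional probability at most $1/D$. A walk of $2k$ steps from $o$ to $o$ has exactly $k$ steps that decrease the distance to $o$; a walk of $2k-1$ steps from $o$ to $w$ has exactly $k$ steps that decrease the distance to $w$. Summing over the possible sets of decreasing steps,
\begin{equation}\label{eq:ptree}
p_{2k}(o,o)\le2^{2k}D^{-k},\qquad p_{2k-1}(o,w)\le2^{2k-1}D^{-k}.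
\end{equation}

\begin{proposition}\label{prop:lowerrec}
Let $x=16/D$, $W_r=\sum_{k\ge\max(2,r/2)}16k\,x^k$ and $\delta_n=\sum_{k\ge(n+2)/2}x^k$. For $n\ge0$,
\[
v_{n+1}\ge mv_n-\frac1D\Bigl[\Bigl(m+\frac{b^2}2\Bigr)v_n+b(m-b)\,v_{n-1}\Bigr]-m\sum_{r=0}^{n+1}W_r\,v_{n-r}-\delta_n .
\]
Moreover $m\sum_{r\ge0}W_r\le C_1/D^2$ with a universal $C_1$, and $\Delta:=\sum_{n\ge0}\delta_n\le24/D\le\frac14$.
\end{proposition}

\begin{proof}
A bad node $j$ of generation $n+1$ has the position of an earlier true node $j'$, which is not a descendant of $j$. Let $u$ be their most recent common ancestor, a true node, and let $i\ge1$, $l\ge0$ be the depths of $j,j'$ below $u$. As the tree is bipartite, $i+l$ is even. We bound $\mathbb{E}B_n$ by cases.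

\emph{Case $(i,l)=(2,0)$, loss (W1).} The node $j$ has the position of its grandparent. Whether the particle of $j$ is real, and where the grandparent is, do not depend on the direction of the jump $j$. The contribution is at most $mv_n/D$.

\emph{Case $(i,l)=(1,1)$, losses (W2) and (W3).} Both nodes are children of $u$. The continuation of $u$ has a smaller generation than the first jumps of attached particles, so it comes first in the order. Hence $j$ is the first jump of a native of some $v\in V_n$, and $u$ is the good node at $v$. If $j'$ is the first jump of an earlier native of $v$: the number of natives that jump is $\mathrm{Poisson}(b)$, with $b^2/2$ unordered pairs on average, and the contribution is at most $b^2v_n/(2D)$. If $j'$ is the continuation of $u$, then $n\ge1$ and $u$ is a jump, not the last one, of a real particle of generation $n-1$. The mean number of such jumps is $\lambda v_{n-1}\mathbb{E}(N-1)^+=(m-b)v_{n-1}$, and for each of them $b/D$ natives of $v$ jump first to the position of $j'$ on average. The contribution is at most $b(m-b)v_{n-1}/D$.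

\emph{Case $i+l=2k\ge4$.} The ancestor $u$ has generation $n+1-r$ with $0\le r\le\min(i,n+1)$. The mean number of true nodes of that generation is at most $mv_{n-r}$; for the root this holds because $m\ge1=v_{-1}$. Whether $u$ is true depends on particles of smaller generation than the particle of $u$, and on the path of that particle up to $u$; none of this is below $u$. By (T1), (T3) and \eqref{eq:g}, the conditional mean number of pairs of free nodes at depths $(i,l)$ with most recent common ancestor $u$ is at most $(\lambda^2+2\lambda)g_ig_l\le(b^2+2b)2^{i+l}\le8\cdot2^{2k}$ if $l\ge1$, and at most $(\lambda+1)g_i\le3\cdot2^{2k}$ if $l=0$; we used $\beta\le1$ and $b\le2$. By (T2) and \eqref{eq:ptree}, the mean number of such pairs with equal positions is at most $8x^k$. For each $k$ there are $2k$ choices of $(i,l)$, and $2k\ge i\ge r$. The contribution is at most $m\sum_rW_rv_{n-r}$.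

\emph{Killing.} A real particle of generation $n$ that lands on $w$ does so at a node of generation $n+1$, whose depth is odd, say $2k-1$, and at least $n+1$. The free tree has $\lambda g_{2k-1}$ nodes at this depth on average, each is at $w$ with probability $p_{2k-1}(o,w)$, and by (T1) such a landing costs at most $1+t$ jumps on average. As $(1+t)\lambda\beta=b+m\beta\le4$, we get $\mathbb{E}B'_n\le\sum_{2k-1\ge n+1}4\cdot2^{2k-1}2^{2k-1}D^{-k}=\delta_n$.

With \eqref{eq:balance} this gives the recursion. Finally $x\le\frac18$, so $m\sum_rW_r\le2x^2\sum_{k\ge2}16k(2k+1)8^{2-k}=C_1/D^2$, and $\Delta=\sum_{k\ge1}(2k-1)x^k=x(1+x)/(1-x)^2\le\frac32x$.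
\end{proof}

\subsection{Growth of the mean}

The killing terms $\delta_n$ are of order $1/D$ for $n=0$, larger than the margin $A/D^2$ at our disposal, but they are summable. We therefore show monotonicity of $v_n$ with these losses added back.

\begin{lemma}\label{lem:growth}
There are universal $A,D_0$ such that $v_n\to\infty$ whenever $D\ge D_0$, $\lambda>0$ and $m=1+c(\lambda)/D+A/D^2$.
\end{lemma}

\begin{proof}
Choose $A$ with $\frac34(A-8-C_1)-24-\frac14C_1=1$, and let $D_0=\max(128,2A)$. Then $0<m-1\le2/D$. Put $c'=m+b^2/2+b(m-b)=m+bm-b^2/2$. By \eqref{eq:ba} and $b\le2$,
\[
c'-c(\lambda)=(m-1)+b(m-1)+(b-a)-\tfrac12(b^2-a^2)\le4(m-1)\le8/D .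
\]
Let $\tilde v_n=v_n+\sum_{k<n}\delta_k$ for $n\ge0$ and $\tilde v_{-1}=1$, so $\tilde v_{-1}=\tilde v_0=1$. Suppose that $\tilde v_{-1}\le\tilde v_0\le\dots\le\tilde v_n$. Then $v_s\le\tilde v_n\le v_n+\Delta$ for $-1\le s\le n$, and $v_n\ge\tilde v_n-\Delta\ge\frac34$. Proposition~\ref{prop:lowerrec} gives
\[
\tilde v_{n+1}-\tilde v_n=v_{n+1}-v_n+\delta_n\ge v_n\Bigl[m-1-\frac{c'}D-\frac{C_1}{D^2}\Bigr]-\Delta\Bigl[\frac{b(m-b)}D+\frac{C_1}{D^2}\Bigr].
\]
The first bracket is at least $(A-8-C_1)/D^2>0$. Since $b(m-b)\le m^2/4\le1$, the second term is at most $(24+C_1/4)/D^2$. So $\tilde v_{n+1}-\tilde v_n\ge D^{-2}$. By induction this holds for all $n\ge0$, and $v_n\ge\tilde v_n-\Delta\to\infty$.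
\end{proof}

\subsection{From the mean to survival}

A growing mean does not by itself give survival. On the tree it does, because the confined process can be restarted independently in untouched branches.

\begin{proof}[Proof of Theorem~\ref{thm:second}(ii)]
Let $D,m$ be as in Lemma~\ref{lem:growth} and fix $n\ge1$ with $\kappa(D-2)v_n>1$. Reveal the generations up to $n-1$ and the natives of $V_n$. An \emph{output} is a child $x\notin U_n$ of some $v\in V_n$ that is the target of the first jump of a native of $v$.

Each $U_s$ is a connected subset of $\mathbb{T}^+$ containing $o$, so it contains the parent of each of its vertices other than $o$. Let $u\in U_n$ be a child of $v\in V_n$. Since $v\notin U_{n-1}$, also $u\notin U_{n-1}$, so $u\in V_n$. Hence at least $(D-1)|V_n|-|V_n|$ children of vertices of $V_n$ lie outside $U_n$. Given $U_n$ and $V_n$, each is an output with probability $\kappa$, so the mean number of outputs lies between $\kappa(D-2)v_n>1$ and $Dv_n<\infty$.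

The subtree of descendants of an output $x$, including $x$, is disjoint from $U_n$, so none of its natives has been revealed. If an output $x'$ were a strict descendant of $x$, its parent would be a vertex of $V_n$ in the subtree of $x$, which is impossible; so the subtrees of distinct outputs are disjoint. Each output $x$ therefore starts an independent copy of the construction, with $x$ and its parent in the roles of $o$ and $w$. Starting from $o=\mathbf{0}$ and any neighbor $w$, the successive outputs form a Galton--Watson process of mean larger than $1$, which survives with positive probability. By Lemma~\ref{lem:order} each output is the target of the first jump of an activated particle, and these particles are distinct. So the frog model survives at $t=m/\lambda$.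
\end{proof}

\section{Second order: the upper bound on the lattice}\label{sec:lattice}

We apply Lemma~\ref{lem:renorm} again, but the margin $\lambda t-1$ is now only $\Gamma/d$. We cannot afford to lose a positive fraction of the jumps to exits, so each direction of $\mathbb{Z}^2$ gets a single coordinate. Exits then have probability of order $1/d$, and a branching process of mean $1+\gamma/d$ needs order $d$ generations to grow and order $d$ ancestors to survive with high probability. The exploration of a fiber thus visits order $d^2$ vertices, too many for the crude collision bound of Section~\ref{sec:first}. Instead we show by a second moment that a free forest produces many exits with high probability, and by a first moment over pairs that collisions destroy a small fraction of them.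

\subsection{Setup}

Fix $\lambda_0>0$; all constants depend on $\lambda_0$ only. Let $\lambda\ge\lambda_0$ and $m=\lambda t=1+\Gamma/d$ with $d\ge\Gamma\ge8(1+1/\lambda_0)$. Then $m\le2$ and
\begin{equation}\label{eq:lambda0}
t\le2/\lambda_0,\qquad a(\lambda_0)\le a(\lambda)\le b\le2,
\end{equation}
by \eqref{eq:ba}; these bounds are the only use of $\lambda\ge\lambda_0$. Let $\varphi(x)=(x_1,x_2)$. Each fiber is a copy of $\mathbb{Z}^{d'}$, $d'=d-2$. Jumps along coordinates $l\ge3$ are \emph{inner}; a jump is not inner with probability $2/d$. We use each particle only up to its first jump that is not inner. Let $N^\circ$ be its number of inner jumps before that. Then $\mathbb{P}(N^\circ\ge k)=\mathbb{P}(N\ge k)(1-2/d)^k$, so $N^\circ$ satisfies \eqref{eq:residual} by (F2), and given $N^\circ$ the inner jumps are uniform among the $2d'$ inner directions. Put $\bar m=\lambda\mathbb{E}N^\circ\le m$. From $(1-2/d)^k\ge1-2k/d$ and $\sum_kk\,\mathbb{P}(N\ge k)=\mathbb{E}N(N+1)/2=(t^2+2t)/2$,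
\[
\bar m\ge m\Bigl(1-\frac{t+2}d\Bigr)\ge1+\frac{\Gamma-4(1+1/\lambda_0)}d .
\]
So $\bar m=1+\gamma/d$ with $\Gamma/2\le\gamma\le\Gamma$.

Let $K,L\ge1$ be integers and $A\subset F_z$ with $|A|=K$. The \emph{free forest} consists of $K$ independent free trees on $H=F_z$ with $N'=N^\circ$, one from each $x\in A$, of which we keep only the nodes of generation less than $L$. Nodes are ordered by generation, then by root, then by label. A node is \emph{marked} if some particle attached to it has first jump $+e_1$. Such particles have $N^\circ=0$ and create no node. By (F1), nodes are marked independently with probability $\kappa=1-e^{-b/(2d)}$, independently of ancestry and positions. Let $Y_x$ be the number of marked nodes in the tree of $x$, let $\mu=\mathbb{E}Y_x$ and $Y=\sum_{x\in A}Y_x$.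

\subsection{The free forest has many marks}

In one tree let $X_n$ be the number of nodes of generation $n$. This is a Galton--Watson process whose offspring variable is a sum of $\mathrm{Poisson}(\lambda)$ many copies of $N^\circ$, with mean $\bar m$ and variance $\lambda\mathbb{E}(N^\circ)^2\le\lambda(t+t^2)\le\sigma^2:=2(1+2/\lambda_0)$. With $T=\sum_{n<L}X_n$,
\begin{equation}\label{eq:mu}
\mu=\kappa\,\mathbb{E}T=\kappa\,\frac d\gamma\,(\bar m^L-1).
\end{equation}
The variance formula for Galton--Watson processes gives $\mathrm{Var}X_n\le\sigma^2\bar m^{n-1}\frac{\bar m^n-1}{\bar m-1}\le\sigma^2\frac d\gamma\bar m^{2n}$. By the triangle inequality in $L^2$, $\mathrm{Var}\,T\le\sigma^2\frac d\gamma(\sum_{n<L}\bar m^n)^2=\sigma^2\frac d\gamma(\mathbb{E}T)^2$. Given $T$, the variable $Y_x$ is $\mathrm{Bin}(T,\kappa)$, so $\mathrm{Var}\,Y_x=\kappa(1-\kappa)\mathbb{E}T+\kappa^2\mathrm{Var}\,T\le\mu+\sigma^2\frac d\gamma\mu^2$. Chebyshev's inequality for the sum of $K$ independent copies yields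
\begin{equation}\label{eq:cheb}
\mathbb{P}\bigl(Y<\tfrac12K\mu\bigr)\le\frac4{K\mu}+\frac{4\sigma^2d}{\gamma K}.
\end{equation}

\subsection{Pruning}

On the tree, a particle that landed on an old vertex was allowed to continue, since discarding it would have changed the constant $c(\lambda)$. Here the constant is not tracked, and it is simpler to discard everything below a collision. Call all roots \emph{retained}, and call a node other than a root retained if its parent is retained and no earlier retained node has the same position. Build the forest generation by generation, attaching to each retained node the natives of its position and to each other node a fictitious family. Which nodes of generation $n$ are retained is determined by the particles of generations at most $n-1$, and retained nodes have distinct positions, so the forest has the right law. A retained node other than a root is a jump of a particle attached to one of its ancestors, which is retained. By induction on the generation, the natives at retained nodes belong to $\mathcal{C}_z(A)$. If $Y^*$ is the number of retained marked nodes, the members of $\mathcal{C}_z(A)$ therefore visit at least $Y^*$ vertices of $F_{z+(1,0)}$, namely the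 positions of these nodes shifted by $e_1$.

\begin{lemma}\label{lem:loss}
Let $p_n$ be the transition probabilities of simple random walk on $\mathbb{Z}^{d'}$ and $p_n^*=\sup_yp_n(0,y)$. If $\bar m^L\ge2$, then
\[
\mathbb{E}[Y-Y^*]\le2(1+t)(1+2t)\,(L+K)\,K\mu\,\Sigma,\qquad\Sigma=\sum_{n\ge1}n\,\bar m^{\,n\wedge L}\,p_n^* .
\]
\end{lemma}

\begin{proof}
A node that is not retained is, or descends from, a node $j$ that is not retained although its parent is. Such a $j$ is not a root and has the position of an earlier node $j'$, which is not a descendant of $j$. Let $Y^{(j)}$ be the number of marked nodes among $j$ and its descendants. Then $Y-Y^*\le\sum Y^{(j)}$, where the sum runs over all ordered pairs $(j,j')$ of distinct nodes of the forest with equal positions such that $j$ is not a root and $j'$ is not a descendant of $j$.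

\emph{Size of one loss.} Let $j$ have generation $r$. Given everything not below $j$, which includes the existence and position of $j'$, the node $j$ and its continuation make at most $1+t$ nodes of generation $r$ on average, by (T1). Each of them, with the descendants of its attached particles, accounts for $\sum_{n<L-r}\bar m^n\le\frac d\gamma\bar m^{L-r}$ nodes on average. By \eqref{eq:mu} and $\bar m^L\le2(\bar m^L-1)$, the conditional mean of $Y^{(j)}$ is at most $(1+t)\kappa\frac d\gamma\bar m^{L-r}\le2(1+t)\mu\,\bar m^{-r}$. A collision in a late generation costs less, so we must count pairs with the weight $\bar m^{-r}$ on $j$: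
\begin{equation}\label{eq:weighted}
\mathbb{E}[Y-Y^*]\le2(1+t)\mu\;\mathbb{E}\sum_{(j,j')}\bar m^{-\mathrm{gen}(j)} .
\end{equation}

\emph{Weight at a given depth.} A node with label $((i_1,k_1),\dots,(i_r,k_r))$ exists with probability $\prod_s\mathbb{P}(\eta\ge i_s)\mathbb{P}(N^\circ\ge k_s)$. Summing over the $i_s$, the mean number of nodes of generation $r$ and depth $i$ in a free tree is $\bar m^r\,\mathbb{P}(S_r=i)$, where $S_r$ is a sum of $r$ independent variables with law $\lambda\mathbb{P}(N^\circ\ge k)/\bar m$, $k\ge1$. Since $(S_r)$ is strictly increasing, it visits $i$ at most once, and $\sum_r\mathbb{P}(S_r=i)\le1$. Give a node below $u$ the weight $\bar m^{-s}$, where $s$ is its generation minus that of $u$. At each depth $i\ge1$ below $u$, the attached particles together produce expected weight at most $1$, hence a single one at most $1/\lambda$. The continuation produces at most $\sum_{k\le i}\mathbb{P}(N\ge k)\cdot1\le t$, by splitting according to the jump $k$ at which the ancestral line leaves it. At depth $l$ below $u$ we have $s\le l\wedge L$, so the bounds for unweighted counts are $\bar m^{\,l\wedge L}$ times these.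

\emph{Pairs in the same tree.} Let $u$ be the most recent common ancestor, of generation $r$, and $i\ge1$, $l\ge0$ the depths of $j,j'$ below it. For $l\ge1$, (T3) bounds the conditional expected weight of such pairs by $\bar m^{-r}(\lambda^2\lambda^{-2}+t+t)\,\bar m^{\,l\wedge L}$. For $l=0$ the bound is $\bar m^{-r}(1+t)$. In one tree $\mathbb{E}\sum_u\bar m^{-\mathrm{gen}(u)}=\sum_{r<L}\bar m^{-r}\mathbb{E}X_r=L$. By (T2) the positions agree with probability at most $p^*_{i+l}$. For each $n$ there are $n$ pairs $(i,l)$ with $i+l=n$. These pairs contribute at most $KL(1+2t)\Sigma$ to the last expectation in \eqref{eq:weighted}.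

\emph{Pairs in different trees.} Let $j$ have depth $i\ge1$ in the tree of $x$ and $j'$ depth $l\ge0$ in the tree of $x'\ne x$. By independence the expected weight is at most $1\cdot\bar m^{\,l\wedge L}$, and the positions agree with probability $p_{i+l}(x,x')\le p^*_{i+l}$. These pairs contribute at most $K^2\Sigma$.
\end{proof}

With $L$ and $K$ of order $\tau d$, the lost fraction is of order $\tau d\,\Sigma$. It is small for small $\tau$ provided that $\Sigma=O(1/d)$ with a constant that does not depend on $\Gamma$, because $\Gamma$ will be chosen after $\tau$.

\begin{lemma}\label{lem:sigma}
For every $\Gamma>0$ there is $d_1(\Gamma)$ such that $\Sigma\le4/d$ whenever $1\le\bar m\le1+\Gamma/d$, $L\le d+1$ and $d\ge d_1(\Gamma)$.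
\end{lemma}

\begin{proof}
Since $p_{n+1}(0,y)$ is an average of values of $p_n$, the sequence $p^*_n$ is nonincreasing. By symmetry and the Cauchy--Schwarz inequality, $p_{2k}(0,y)=\sum_{y'}p_k(0,y')p_k(y,y')\le\sum_{y'}p_k(0,y')^2=p_{2k}(0,0)$, so $p^*_{2k}=p_{2k}(0,0)$. We have $p_1^*=1/(2d')$. Also $p^*_4\le3/(2d')^2$: the steps of a closed walk of length $4$ can be matched in opposite pairs, there are three matchings, and each occurs with probability $(2d')^{-2}$. All $o(\cdot)$ terms below are as $d\to\infty$ with $\Gamma$ fixed.

The terms $n\le3$ of $\Sigma$ sum to at most $\bar m^3(1+2+3)/(2d')=(3+o(1))/d$. The terms $4\le n\le d^{1/4}$ sum to at most $d^{1/2}e^{\Gamma d^{-3/4}}\cdot3/(2d')^2=o(1/d)$.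

For larger $n$ we pass to continuous time, where coordinates are independent. The rate-one walk on $\mathbb{Z}$ has characteristic function $e^{-u(1-\cos\theta)}$ at time $u$. From $1-\cos\theta\ge2\theta^2/\pi^2$ on $[-\pi,\pi]$ and $e^{-y}\le(1+2y/3)^{-3/2}$, its return probability is
\[
\frac1{2\pi}\int_{-\pi}^{\pi}e^{-u(1-\cos\theta)}\,d\theta\le\int_0^1e^{-2us^2}ds\le\int_0^1\Bigl(1+\frac{4us^2}3\Bigr)^{-3/2}ds=\Bigl(1+\frac{4u}3\Bigr)^{-1/2}.
\]
The coordinates of the rate-one walk on $\mathbb{Z}^{d'}$ are independent walks of rate $1/d'$, so its return probability at time $k$ is $q_k\le(1+k/d')^{-d'/2}$. Its number $P_k$ of jumps by time $k$ is $\mathrm{Poisson}(k)$; it is even with probability $(1+e^{-2k})/2$ and exceeds $2k$ with probability at most $1/k$, by Chebyshev's inequality. Since $p_{2s}(0,0)\ge p_{2k}(0,0)$ for $s\le k$, we get $q_k\ge p_{2k}(0,0)(\frac12-\frac1k)$, and so $p^*_{2k+1}\le p^*_{2k}\le4(1+k/d')^{-d'/2}$ for $k\ge4$. Let $k_0=\lfloor d^{1/4}/2\rfloor$, with $d$ so large that $k_0\ge4$ and $d'\ge12$. As $\bar m^L\le e^{2\Gamma}$, the terms $n>d^{1/4}$ sum to at most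
\[
e^{2\Gamma}\sum_{k\ge k_0}20k\Bigl(1+\frac k{d'}\Bigr)^{-3}\Bigl(1+\frac{k_0}{d'}\Bigr)^{-(d'-6)/2}\le20\,e^{2\Gamma}d'^{\,2}e^{-k_0/8}=o(1/d),
\]
where we used $k(1+k/d')^{-3}\le d'(1+k/d')^{-2}$, $\sum_{k\ge1}(1+k/d')^{-2}\le d'$, and $\log(1+y)\ge y/2$ on $[0,1]$.
\end{proof}

\subsection{Choice of constants}

\begin{proof}[Proof of Theorem~\ref{thm:second}(iii)]
Let $C_*=2(1+2/\lambda_0)(1+4/\lambda_0)$, which bounds $2(1+t)(1+2t)$ by \eqref{eq:lambda0}. Choose $\tau\in(0,1]$ with $48C_*\tau\le\varepsilon_0/4$. Then choose $\Gamma\ge8(1+1/\lambda_0)$ so large that for all $\gamma\ge\Gamma/2$
\[
e^{\gamma\tau/2}\ge2,\qquad\frac{a(\lambda_0)}{4\gamma}\bigl(e^{\gamma\tau/2}-1\bigr)\ge4,\qquad\frac{4\sigma^2}{\gamma\tau}\le\frac{\varepsilon_0}8 .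
\]
Let $L=K=\lceil\tau d\rceil$, and let $d\ge\max(\Gamma,d_1(\Gamma))$ be so large that $L+K\le3\tau d$ and $1/K\le\varepsilon_0/8$.

Since $\gamma/d\le1$, we have $\bar m^L\ge e^{\gamma L/(2d)}\ge e^{\gamma\tau/2}\ge2$. Since $1-e^{-y}\ge y/2$ on $[0,1]$, we have $\kappa\ge b/(4d)\ge a(\lambda_0)/(4d)$, and \eqref{eq:mu} gives $\mu\ge4$. The right side of \eqref{eq:cheb} is then at most $1/K+4\sigma^2/(\gamma\tau)\le\varepsilon_0/4$. By Lemmas~\ref{lem:loss} and~\ref{lem:sigma}, $\mathbb{E}[Y-Y^*]\le C_*\cdot3\tau d\cdot K\mu\cdot4/d=12C_*\tau K\mu$, and Markov's inequality gives $\mathbb{P}(Y-Y^*\ge\frac14K\mu)\le48C_*\tau\le\varepsilon_0/4$. Hence, with probability at least $1-\varepsilon_0/2$, we have $Y^*\ge\frac12K\mu-\frac14K\mu\ge K$, and the members of $\mathcal{C}_z(A)$ visit at least $K$ vertices of $F_{z+(1,0)}$. Exchanging the first two coordinates gives the same bound for $F_{z+(0,1)}$. So $\mathbb{P}(G_z(A))\ge1-\varepsilon_0$ for all $z$ and all $A\subset F_z$ with $|A|=K$.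

With positive probability $\mathbf{0}$ has a native whose first $K$ jumps exist and are $+e_1$ followed by $K-1$ jumps $+e_3$; it visits $K$ vertices of $F_{(1,0)}$. Lemma~\ref{lem:renorm} gives survival at $\lambda t=1+\Gamma/d$. The constants $\tau,\Gamma$ and the lower bound on $d$ depend only on $\lambda_0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADHS}
Omer Angel, Daniel de la Riva, Jonathan Hermon, Yuliang Shi,
\emph{Existence and sharpness of the phase transition for the frog model on transitive graphs},
arXiv:2512.06640 (2025).

\bibitem{Durrett}
R. Durrett, \emph{Ann. Probab.} 12 (1984) 999--1040.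

\end{thebibliography}
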